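\title{Pointwise isomorphic families of compact complex manifolds are locally isomorphic over a dense open set}

\begin{abstract}
Let $\mathcal X\to S$ and $\mathcal Y\to S$ be proper holomorphic submersions. We show that the set of points $s\in S$ at which the fibers $\mathcal X_s$ and $\mathcal Y_s$ are biholomorphic but the families are not isomorphic near $s$ is locally contained in a countable union of complex submanifolds of positive codimension. In particular, pointwise isomorphic families are locally isomorphic over a dense open subset of $S$, with no assumption on $\dim H^0(\mathcal Y_s,T_{\mathcal Y_s})$. The proof covers the space of all fiberwise biholomorphisms by countably many finite-dimensional analytic sets and stratifies these by the rank of the projection to $S$. When $\dim H^0(\mathcal Y_s,T_{\mathcal Y_s})$ is constant, we characterize local isomorphism at a given point by the convergence of fiberwise biholomorphisms. Examples show that the dense open set can be a proper subset of $S$ even when no fiber carries a nonzero vector field, and that isomorphic fibers over a dense subset of $S$ do not suffice.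
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{smooth family of compact complex manifolds} is a proper holomorphic submersion $\pi:\mathcal X\to S$ between complex manifolds. Its fibers $\mathcal X_s=\pi^{-1}(s)$ are compact complex manifolds, and for $U\subset S$ open we write $\mathcal X_U=\pi^{-1}(U)$. Let $\pi':\mathcal Y\to S$ be a second smooth family over the same base. The two families are \emph{pointwise isomorphic} if for every $s\in S$ there is a biholomorphism $f_s:\mathcal Y_s\to\mathcal X_s$. An \emph{isomorphism over $U$} is a biholomorphism $g:\mathcal Y_U\to\mathcal X_U$ with $\pi\circ g=\pi'$, and the families are \emph{locally isomorphic at $s$} if there is an isomorphism over some open neighborhood of $s$.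

An isomorphism over $U$ is a collection of biholomorphisms $\mathcal Y_s\to\mathcal X_s$ that depend holomorphically on $s\in U$. Pointwise isomorphism asks for the $f_s$ one at a time, with no relation between them, not even continuity. The following question, taken from \cite{Li}, asks how large the gap between the two notions is. We write $h^0(T_{\mathcal Y_s})=\dim H^0(\mathcal Y_s,T_{\mathcal Y_s})$ for the dimension of the space of holomorphic vector fields on $\mathcal Y_s$.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal X\to S$ and $\mathcal Y\to S$ be pointwise isomorphic smooth families of compact complex manifolds, and suppose that $s\mapsto h^0(T_{\mathcal Y_s})$ is constant on $S$. Is there an open dense subset $U\subset S$ such that $\mathcal X_U\to U$ and $\mathcal Y_U\to U$ are locally isomorphic at every point of $U$?}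
\medskip

The hypothesis on $h^0$ has a natural meaning. If $f:\mathcal Y_s\to\mathcal X_s$ is one biholomorphism, then all of them are the maps $f\circ\alpha$ with $\alpha\in\operatorname{Aut}(\mathcal Y_s)$, and by the theorem of Bochner and Montgomery $\operatorname{Aut}(\mathcal Y_s)$ is a Lie group with Lie algebra $H^0(\mathcal Y_s,T_{\mathcal Y_s})$. So the pairs $(s,f)$ form a space $\mathcal I$ over $S$ whose fibers have dimension $h^0(T_{\mathcal Y_s})$, and a local isomorphism is a holomorphic local section of $\mathcal I\to S$. If the fiber dimension is constant, one may hope that $\mathcal I\to S$ resembles a fiber bundle and has local sections. On the other hand, nothing prevents the biholomorphisms $f_s$ from degenerating as $s$ approaches a given point, which suggests that exceptional points cannot be excluded. We show that the answer to the Question is yes, that the hypothesis on $h^0$ is not needed for it, and that exceptional points do occur.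

For two arbitrary smooth families over $S$ put
\[
E=\{s\in S:\ \mathcal Y_s\cong\mathcal X_s\},\qquad
\mathrm{Loc}=\{s\in S:\ \text{the families are locally isomorphic at }s\}.
\]
By definition $\mathrm{Loc}$ is open and $\mathrm{Loc}\subset E$. A subset of $S$ is \emph{thin} if it is contained in a countable union of embedded, second countable, not necessarily closed complex submanifolds of $S$ of positive codimension. A countable union of thin sets is thin. Thin sets are meager and have Lebesgue measure $0$: each of the submanifolds is a countable union of compact pieces lying in a hyperplane $\{t_1=0\}$ of a chart of $S$, and such a piece is closed, has empty interior and has measure $0$.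

\begin{theorem}\label{thm:thin}
Let $\pi:\mathcal X\to S$ and $\pi':\mathcal Y\to S$ be any two smooth families of compact complex manifolds. Every point of $S$ has a neighborhood $B$ such that $(E\setminus\mathrm{Loc})\cap B$ is thin. Consequently, for a nonempty second countable open set $W\subset S$ the following are equivalent:
\begin{itemize}
\item[(1)] $\mathrm{Loc}\cap W\neq\emptyset$;
\item[(2)] $E\cap W$ has interior points;
\item[(3)] $E\cap W$ has positive outer measure;
\item[(4)] $E\cap W$ is non-meager;
\item[(5)] $E\cap W$ is not thin.
\end{itemize}
\end{theorem}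

\begin{corollary}\label{cor:main}
If the families are pointwise isomorphic, then $U=\mathrm{Loc}$ is open and dense in $S$, the restricted families over $U$ are locally isomorphic at every point of $U$, and the closed set $S\setminus U$ is locally thin. No assumption on $h^0(T_{\mathcal Y_s})$ is needed.
\end{corollary}

\begin{proof}
Here $E=S$, so by Theorem~\ref{thm:thin} every point has a neighborhood $B$ such that $B\setminus\mathrm{Loc}$ is thin. A thin set has measure $0$, so it contains no nonempty open set, and $\mathrm{Loc}$ is dense. If $g$ is an isomorphism over an open set $D$, then $D\subset\mathrm{Loc}$, so $g$ is also an isomorphism of the restricted families.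
\end{proof}

The constancy of $h^0$ matters for a different question: whether a \emph{given} point $o$ lies in $\mathrm{Loc}$. To state the result we need to compare maps defined on different fibers. A \emph{smooth trivialization} of $\mathcal Y$ at $o$ is a diffeomorphism $\tau:\mathcal Y_o\times B\to\mathcal Y_B$ over a neighborhood $B$ of $o$, commuting with the projections to $B$, such that $\tau_s=\tau(\cdot,s)$ is the identity for $s=o$. If $s_k\to o$, we say that maps $f_k:\mathcal Y_{s_k}\to\mathcal X_{s_k}$ \emph{converge to} $f_0:\mathcal Y_o\to\mathcal X_o$ if $f_k\circ\tau_{s_k}\to f_0$ in the $C^2$ topology of maps $\mathcal Y_o\to\mathcal X$. Trivializations exist, and the notion does not depend on the choice (Section~\ref{sec:charts}).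

\begin{theorem}\label{thm:const}
Assume that $s\mapsto h^0(T_{\mathcal Y_s})$ is constant. Let $o\in S$ and let $f_0:\mathcal Y_o\to\mathcal X_o$ be biholomorphic. There are a connected neighborhood $B$ of $o$ and an analytic subset $B_{f_0}\subset B$ with $o\in B_{f_0}$ such that:
\begin{itemize}
\item[(i)] $\mathcal Y_s\cong\mathcal X_s$ for $s\in B_{f_0}$;
\item[(ii)] if $s_k\to o$ and $f_k:\mathcal Y_{s_k}\to\mathcal X_{s_k}$ are biholomorphisms converging to $f_0$, then $s_k\in B_{f_0}$ for $k\gg0$;
\item[(iii)] if $B_{f_0}=B$, then the families are locally isomorphic at $o$.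
\end{itemize}
Hence $o\in\mathrm{Loc}$ if and only if there are a biholomorphism $f_0:\mathcal Y_o\to\mathcal X_o$, a set $E'\subset S$ whose germ at $o$ lies in no proper analytic germ, and biholomorphisms $f_s:\mathcal Y_s\to\mathcal X_s$ $(s\in E')$ that converge to $f_0$ as $s\to o$, $s\in E'$.
\end{theorem}

Here a \emph{proper analytic germ} at $o$ is the germ of an analytic subset of a neighborhood of $o$ that does not contain a neighborhood of $o$. The last theorem shows that Theorem~\ref{thm:thin} and Corollary~\ref{cor:main} are sharp in two directions.

\begin{theorem}\label{thm:sharp}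
\begin{itemize}
\item[(a)] For each $n\ge1$ there are pointwise isomorphic families over a polydisc $\Delta^n$ with $h^0(T_{\mathcal Y_s})\equiv0$ and $S\setminus\mathrm{Loc}=\{t_1=0\}$. So $U=S$ is impossible in general.
\item[(b)] There are families with $h^0(T_{\mathcal Y_s})$ constant, $E$ dense in $S$, and $\mathrm{Loc}=\emptyset$. So density of $E$ does not suffice in Theorem~\ref{thm:thin}.
\end{itemize}
\end{theorem}

Section~\ref{sec:examples} shows the mechanism of Theorem~\ref{thm:thin} on two examples in which everything is explicit. The technical core is Proposition~\ref{prop:model}, a finite-dimensional analytic model of $\mathcal I\to S$ near a point $(o,f_0)$; it is prepared in Section~\ref{sec:charts} and proved in Section~\ref{sec:model}. Theorems~\ref{thm:thin} and~\ref{thm:const} are deduced from it, independently of each other, in Sections~\ref{sec:thin} and~\ref{sec:const}. The examples of Theorem~\ref{thm:sharp} are constructed in Sections~\ref{sec:blowup} and~\ref{sec:tori}.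

\medskip
\noindent\textbf{Conventions.} Manifolds are Hausdorff; the base $S$ need not be second countable. The arguments are local on $S$, and $n$ denotes the dimension of $S$, which is locally constant. Where $n=0$, points are open, $E=\mathrm{Loc}$, and there is nothing to prove, so we let $n\ge1$. A coordinate ball in $S$ is identified with a ball in $\mathbb C^n$. The real tangent space of a complex manifold is identified with $T^{1,0}$ by $v\mapsto v^{1,0}$. An \emph{analytic subset} of a complex manifold is a closed subset that is locally the common zero set of finitely many holomorphic functions.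

\section{Two examples}\label{sec:examples}

\begin{example}[Elliptic curves]\label{ex:elliptic}
Let $S$ be connected and let $\omega,\omega':S\to\mathbb H$ be holomorphic maps to the upper half-plane. Let $\mathcal X$ be the quotient of $\mathbb C\times S$ by $(z,s)\sim(z+k+l\omega(s),s)$ for $k,l\in\mathbb Z$, and define $\mathcal Y$ in the same way with $\omega'$. The curves $\mathcal Y_s=\mathbb C/(\mathbb Z+\mathbb Z\omega'(s))$ and $\mathcal X_s=\mathbb C/(\mathbb Z+\mathbb Z\omega(s))$ are isomorphic if and only if $\omega(s)=\gamma\cdot\omega'(s)=\frac{a\omega'(s)+b}{c\omega'(s)+d}$ for some $\gamma=\left(\begin{smallmatrix}a&b\\ c&d\end{smallmatrix}\right)\in SL_2(\mathbb Z)$. Therefore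
\[
E=\bigcup_{\gamma\in SL_2(\mathbb Z)}S_\gamma,\qquad S_\gamma=\{s\in S:\ \omega(s)=\gamma\cdot\omega'(s)\}.
\]
Each $S_\gamma$ is the zero set of a holomorphic function on the connected manifold $S$, so it is either all of $S$ or closed and nowhere dense. If $E$ is non-meager, then $S_\gamma=S$ for some $\gamma$, because there are only countably many $\gamma$. For this $\gamma$, the map $z\mapsto z/(c\omega'(s)+d)$ sends the lattice $\mathbb Z+\mathbb Z\omega'=\mathbb Z(c\omega'+d)+\mathbb Z(a\omega'+b)$ onto $\mathbb Z+\mathbb Z\omega$, and it depends holomorphically on $s$. It defines an isomorphism $\mathcal Y\to\mathcal X$ over $S$.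
\end{example}

The argument has three ingredients: the fiberwise isomorphisms fall into \emph{countably many} pieces; each piece is \emph{analytic}; and a piece that dominates the base yields an isomorphism of families. No regularity of a given choice $s\mapsto f_s$ was needed, since all isomorphisms were considered at once. In general the analytic pieces are subsets of a product of the base with an auxiliary parameter space, and their images in the base need not be analytic.

\begin{example}[A jumping family of ruled surfaces]\label{ex:jump}
Glue two copies of $\mathbb C\times\mathbb P^1\times\mathbb C$, with coordinates $(z,\zeta,t)$ and $(z',\zeta',t)$, along $z\ne0$, $z'\neq0$ by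
\[
z'=1/z,\qquad \zeta'=z^2\zeta+tz .
\]
The result $\mathcal M$ is a $\mathbb P^1$-bundle over $\mathbb P^1\times\mathbb C$, and $t:\mathcal M\to\mathbb C$ is a smooth family of compact surfaces $\mathcal M_t$.

For $t\neq0$ we have $\mathcal M_t\cong\mathbb P^1\times\mathbb P^1$. Indeed $z\zeta+t=z'\zeta'$ and $\zeta=z'(z'\zeta'-t)$, so $(z\zeta+t)/\zeta=\zeta'/(z'\zeta'-t)$; both sides are M\"obius transformations of determinant $-t$ in the fiber coordinate, and together they trivialize the bundle $\mathcal M_t\to\mathbb P^1$. The surface $\mathcal M_0$ is different. It contains the curve given by $\zeta=0$ and $\zeta'=0$, whose normal bundle has fiber coordinates related by $\zeta'=z^2\zeta$; the meromorphic section $\zeta=1$, $\zeta'=z'^{-2}$ has a double pole and no zero, so the curve has self-intersection $-2$. A curve in $\mathbb P^1\times\mathbb P^1$ has bidegree $(k,l)$ with $k,l\ge0$ and self-intersection $2kl\ge0$. Hence $\mathcal M_0\not\cong\mathcal M_t$ for $t\neq0$.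

For $\lambda\in\mathbb C^*$ the formulas $(z,\zeta,t)\mapsto(z,\lambda\zeta,\lambda t)$ and $(z',\zeta',t)\mapsto(z',\lambda\zeta',\lambda t)$ respect the gluing. They define a holomorphic action $(\lambda,y)\mapsto\lambda\cdot y$ of $\mathbb C^*$ on $\mathcal M$ that maps $\mathcal M_t$ biholomorphically onto $\mathcal M_{\lambda t}$.

Let $S=\mathbb C^2$ with coordinates $(a,b)$, and let $\mathcal Y$ and $\mathcal X$ be the pullbacks of $\mathcal M$ by $a$ and by $b$, so that $\mathcal Y_{(a,b)}=\mathcal M_a$ and $\mathcal X_{(a,b)}=\mathcal M_b$. Then $E=\{ab\neq0\}\cup\{0\}$. The analytic set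
\[
A=\{(a,b,\lambda)\in\mathbb C^2\times\mathbb C^*:\ b=\lambda a\}
\]
parametrizes isomorphisms $\lambda\cdot:\mathcal M_a\to\mathcal M_b$, and its image under the projection $p$ to $S$ is exactly $E$. This image is dense and not all of $S$, so it is not analytic. But $A$ is a manifold with coordinates $(a,\lambda)$, in which $p(a,\lambda)=(a,\lambda a)$ has Jacobian determinant $a$. On the open part $a\ne0$ the projection has rank $2$; the section $\lambda=b/a$ gives an isomorphism of families over $\{ab\neq0\}$. On the curve $a=0$ the projection has rank $0$, with image the origin. The origin is not an interior point of $E$, so $\mathrm{Loc}=\{ab\ne0\}$ and $E\setminus\mathrm{Loc}=\{0\}$.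
\end{example}

The proof of Theorem~\ref{thm:thin} combines the two pictures: $E$ is locally covered by the images of countably many analytic sets $A$ of isomorphisms; each $A$ is cut into manifolds on which $p$ has constant rank; pieces of rank $n$ map into $\mathrm{Loc}$, and pieces of smaller rank have thin image.

\section{Charts and trivializations that are holomorphic in the parameter}\label{sec:charts}

For a compact manifold $K$ and a manifold $N$, let $C^k(K,N)$ be the space of $C^k$ maps with the topology of uniform convergence of derivatives up to order $k$ in local charts. We use the following standard facts, in which $K,K'$ are compact.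
\begin{itemize}
\item[(T1)] If $N'\subset N$ is open, then $C^k(K,N')$ is open in $C^k(K,N)$, and composition with a smooth map $N'\to N''$ is a continuous map $C^k(K,N')\to C^k(K,N'')$.
\item[(T2)] Composition $C^k(K',N)\times C^k(K,K')\to C^k(K,N)$ is continuous.
\item[(T3)] If $h:K\times P\to N$ is smooth, then $s\mapsto h(\cdot,s)$ is a continuous map $P\to C^k(K,N)$.
\item[(T4)] The $C^1$-diffeomorphisms form an open subset of $C^1(K,K')$.
\item[(T5)] If $N$ is an embedded submanifold of $\mathbb R^r$, then $C^k(K,N)$ is a topological subspace of the separable Banach space $C^k(K,\mathbb R^r)$.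
\end{itemize}
We also use that a smooth map $\Phi$ which has bijective differential along a compact set $K$ and is injective on $K$ is a diffeomorphism from a neighborhood of $K$ onto an open set. Indeed, $\Phi$ is a local diffeomorphism near $K$; if it were injective on no neighborhood, there would be points $a_k\neq b_k$ with $\Phi(a_k)=\Phi(b_k)$ converging to $a,b\in K$; then $\Phi(a)=\Phi(b)$, so $a=b$, contradicting injectivity near $a$.

To study maps close to a given biholomorphism $f_0:\mathcal Y_o\to\mathcal X_o$, we want to write them as $y\mapsto\Psi(f_0(y),s,\xi(y))$, where $\xi$ is a small vector field along $f_0$ and $\Psi(x,\cdot,\cdot)$ is a chart of $\mathcal X$ centered at $x$. The exponential map of a metric would provide charts that depend smoothly on $x$, but there is no reason for them to be holomorphic, and then the Cauchy--Riemann equation would not depend holomorphically on $\xi$. Averaging holomorphic charts with a partition of unity in the variable $x$ preserves holomorphy in the other variables.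

\begin{lemma}\label{lem:charts}
Let $\pi:\mathcal X\to S$ be a smooth family and $o\in S$. Fix a Hermitian metric on $T\mathcal X_o$. There are $\varepsilon>0$, a coordinate ball $B$ centered at $o$ and a smooth map
\[
\Psi:P=\{(x,s,\xi):\ x\in\mathcal X_o,\ s\in B,\ \xi\in T_x\mathcal X_o,\ |\xi|<\varepsilon\}\longrightarrow\mathcal X_B
\]
with the following properties.
\begin{itemize}
\item[(i)] $\pi\Psi(x,s,\xi)=s$, $\Psi(x,o,0)=x$ and $\partial_\xi\Psi(x,o,0)=\mathrm{id}$.
\item[(ii)] For each $x$, the map $\Psi_x=\Psi(x,\cdot,\cdot)$ is a biholomorphism onto an open subset of $\mathcal X$.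
\item[(iii)] The set $\Omega=\{(x,x'):\ x'\in\operatorname{im}\Psi_x\}$ is open in $\mathcal X_o\times\mathcal X$, and $(x,x')\mapsto\Psi_x^{-1}(x')$ is smooth on $\Omega$.
\end{itemize}
These properties persist when $B$ and $\varepsilon$ are decreased.
\end{lemma}

\begin{proof}
Since $\pi$ is a submersion and $\mathcal X_o$ is compact, $\mathcal X_o$ is covered by finitely many open sets $U_i\subset\mathcal X$ with holomorphic charts of the form $(z_i,\pi)$. Let $(\rho_i)$ be a smooth partition of unity on $\mathcal X_o$ with compact supports $K_i\subset U_i\cap\mathcal X_o$. The set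
\[
\Omega'=\{(x,x')\in\mathcal X_o\times\mathcal X:\ x'\in U_i\text{ whenever }x\in K_i\}
\]
has closed complement $\bigcup_iK_i\times(\mathcal X\setminus U_i)$, so it is open, and it contains the compact diagonal $\delta=\{(x,x):x\in\mathcal X_o\}$. On $\Omega'$ put
\[
h_x(x')=\sum_i\rho_i(x)\,\big(dz_i|_{T_x\mathcal X_o}\big)^{-1}\big(z_i(x')-z_i(x)\big)\in T_x\mathcal X_o ,
\]
where the terms with $x\notin K_i$ are $0$. Near a point $(x,x')\in\Omega'$, the $i$-th term is given by a smooth formula if $x\in K_i$, because then $x,x'\in U_i$, and it vanishes identically if $x\notin K_i$. So $h$ is smooth, it is holomorphic in $x'$, $h_x(x)=0$, and $d(h_x|_{\mathcal X_o})_x=\sum_i\rho_i(x)\,\mathrm{id}=\mathrm{id}$.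

Consider $\Phi(x,x')=(x,\pi(x'),h_x(x'))$. If $(a,b)$ lies in the kernel of $d\Phi$ at $(x,x)$, then $a=0$, then $d\pi(b)=0$, so $b\in T_x\mathcal X_o$, and then $b=dh_x(b)=0$. Source and target have the same dimension, so $d\Phi$ is bijective along $\delta$, and $\Phi$ maps $\delta$ bijectively onto $\{(x,o,0)\}$. Hence $\Phi$ is a diffeomorphism from a neighborhood $\Omega''$ of $\delta$ onto a neighborhood of $\{(x,o,0)\}$, which by compactness contains $P$ for all small $B$ and $\varepsilon$. Let $\Psi$ be the $x'$-component of $(\Phi|_{\Omega''})^{-1}$ on $P$. Then $\Omega=(\Phi|_{\Omega''})^{-1}(P)$ is open and $\Psi_x^{-1}(x')=(\pi(x'),h_x(x'))$ on $\Omega$. This gives (iii), and also (ii), since $\Psi_x$ is a smooth inverse of a holomorphic map. Property (i) follows from $\Phi(x,x)=(x,o,0)$ and $d(h_x|_{\mathcal X_o})_x=\mathrm{id}$.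
\end{proof}

\begin{lemma}\label{lem:triv}
In the situation of Lemma~\ref{lem:charts}, after shrinking $B$, the map $\tau(x,s)=\Psi(x,s,0)$ is a smooth trivialization $\mathcal X_o\times B\to\mathcal X_B$, and $s\mapsto\tau(x,s)$ is a holomorphic section of $\pi$ for each $x$.
\end{lemma}

\begin{proof}
The map $\tau$ is smooth, holomorphic in $s$, and satisfies $\pi\tau(x,s)=s$ and $\tau(x,o)=x$. At $(x,o)$ its differential is the identity on $T_x\mathcal X_o$ and induces the identity on $T_oS$, so it is bijective. Hence, for $B$ small, $\tau$ is a diffeomorphism from $\mathcal X_o\times B$ onto an open neighborhood $N$ of $\mathcal X_o$. The proper map $\pi$ is closed, so $\pi(\mathcal X\setminus N)$ is a closed set not containing $o$. For a ball $B'\subset B$ disjoint from it we have $\mathcal X_{B'}\subset N$, and therefore $\tau(\mathcal X_o\times B')=N\cap\mathcal X_{B'}=\mathcal X_{B'}$.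
\end{proof}

We call a smooth trivialization with the last property of Lemma~\ref{lem:triv} \emph{holomorphic in $s$}. If $\tau,\tau'$ are two smooth trivializations of $\mathcal Y$ at $o$, then $f\circ\tau'_s=(f\circ\tau_s)\circ(\tau_s^{-1}\circ\tau'_s)$, and $\tau_s^{-1}\circ\tau_s'\to\mathrm{id}$ in $C^2$ as $s\to o$ by (T3). By (T2), the notion of convergence in Theorem~\ref{thm:const} does not depend on the trivialization.

\section{A local analytic model of the space of isomorphisms}\label{sec:model}

Throughout this section $o\in S$, and $f_0:\mathcal Y_o\to\mathcal X_o$ is a biholomorphism. Let $\Psi$, $\Omega$, $\varepsilon$ be as in Lemma~\ref{lem:charts} for $\mathcal X$ at $o$, and let $\tau:\mathcal Y_o\times B\to\mathcal Y_B$ be a trivialization of $\mathcal Y$ that is holomorphic in $s$, over a common ball $B$. Let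
\[
\mathcal T=f_0^*T_{\mathcal X_o}\cong T_{\mathcal Y_o},\qquad V=H^0(\mathcal Y_o,\mathcal T).
\]
The space $V$ is finite-dimensional, and $\dim V=h^0(T_{\mathcal Y_o})$.

\begin{proposition}\label{prop:model}
After shrinking $B$, there are an open ball $V_0$ around $0$ in $V$ (for some norm), an analytic subset $A\subset B\times V_0$ containing $(o,0)$ and, for each $a=(s,\eta)\in A$, a biholomorphism $f_a:\mathcal Y_s\to\mathcal X_s$, with the following properties. Let $p:B\times V_0\to B$ be the projection.
\begin{itemize}
\item[(a)] There are an open set $\mathcal N\subset B\times C^2(\mathcal Y_o,\mathcal X)$ containing $(o,f_0)$ and a continuous map $\beta:\mathcal N\to V$ such that every biholomorphism $f:\mathcal Y_s\to\mathcal X_s$ with $(s,f\circ\tau_s)\in\mathcal N$ equals $f_a$ for $a=(s,\beta(s,f\circ\tau_s))\in A$. Moreover, $(s,f_a\circ\tau_s)\in\mathcal N$ and $\beta(s,f_a\circ\tau_s)=\eta$ for every $a=(s,\eta)\in A$.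
\item[(b)] If $D\subset B$ is open and $\sigma:D\to B\times V_0$ is holomorphic with $\sigma(D)\subset A$ and $p\circ\sigma=\mathrm{id}$, then $y\mapsto f_{\sigma(\pi'(y))}(y)$ is an isomorphism $\mathcal Y_D\to\mathcal X_D$ over $D$.
\end{itemize}
\end{proposition}

The plan is to write the Cauchy--Riemann equation for maps $\mathcal Y_s\to\mathcal X_s$ near $f_0$ as $F(s,\xi)=0$, where $F$ is a holomorphic map of Banach spaces with linearization $\bar\partial$. The operator $\bar\partial$ has kernel $V$ and is in general not surjective, so the implicit function theorem does not apply to $F$. Kuranishi's device is to solve only the part of the equation that can be inverted; this confines all solutions to a finite-dimensional manifold $B\times V_0$, on which the full equation cuts out an analytic set.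

\subsection{Tools from analysis}\label{sub:tools}

Fix $0<\alpha<1$. For a closed ball $Q\subset\mathbb R^k$, the space $C^{0,\alpha}(Q)$ of functions with finite norm $\sup|h|+\sup_{y\ne y'}|h(y)-h(y')|/|y-y'|^\alpha$ is a Banach algebra, and $C^{1,\alpha}(Q)$ consists of the $C^1$ functions whose first derivatives lie in $C^{0,\alpha}(Q)$. For a vector bundle on $\mathcal Y_o$, the spaces $C^{j,\alpha}$ of sections are normed by the sum of the norms of the components over finitely many closed coordinate balls whose interiors cover $\mathcal Y_o$, in frames defined near these balls; different choices give equivalent norms. The inclusion $C^2\subset C^{1,\alpha}$ is continuous.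

A map between open subsets of complex Banach spaces is \emph{holomorphic} if it is Fr\'echet differentiable at every point with $\mathbb C$-linear derivative. Such a map is continuously differentiable of all orders, and the inverse function theorem holds: if the derivative at a point is invertible, the map is a biholomorphism from a neighborhood of the point onto an open set. Continuous linear maps are holomorphic, and so are compositions of holomorphic maps and their products under continuous bilinear maps.

\begin{lemma}\label{lem:comp}
Let $Q\subset\mathbb R^k$ be a closed ball, $P'\subset\mathbb R^k\times\mathbb C^N$ open, and $c:P'\to\mathbb C$ smooth and holomorphic in the second variable. Then $\mathcal U=\{\chi\in C^{0,\alpha}(Q,\mathbb C^N):\ (y,\chi(y))\in P'\text{ for all }y\in Q\}$ is open, and $\chi\mapsto c(\cdot,\chi(\cdot))$ is a holomorphic map $\mathcal U\to C^{0,\alpha}(Q)$.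
\end{lemma}

\begin{proof}
Let $\chi\in\mathcal U$. Its graph is compact, so $K=\{(y,z):y\in Q,\ |z-\chi(y)|\le r_0\}$ is a compact subset of $P'$ for some $r_0>0$. This shows that $\mathcal U$ is open. A smooth function $b$ on $P'$ is bounded and Lipschitz on $K$, say with constant $L$. If $\|\chi'\|_{0,\alpha}\le r_0$, the graph of $\chi''=\chi+\chi'$ lies in $K$, and
\[
|b(y,\chi''(y))-b(y',\chi''(y'))|\le L\big(|y-y'|+|\chi''(y)-\chi''(y')|\big)\le L\big((\operatorname{diam}Q)^{1-\alpha}+\|\chi\|_{0,\alpha}+r_0\big)|y-y'|^\alpha .
\]
So $\|b(\cdot,\chi+\chi')\|_{0,\alpha}$ is bounded uniformly in such $\chi'$. We apply this to $c$ and to its complex derivatives $Dc$, $D^2c$ in the second variable. Taylor's formula gives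
\[
c(y,\chi+\chi')-c(y,\chi)-Dc(y,\chi)[\chi']=\int_0^1(1-r)\,D^2c(y,\chi+r\chi')[\chi',\chi']\,dr ,
\]
and since $C^{0,\alpha}(Q)$ is a Banach algebra, the right side has norm $O(\|\chi'\|_{0,\alpha}^2)$. The map $\chi'\mapsto Dc(\cdot,\chi)[\chi']$ is $\mathbb C$-linear and bounded.
\end{proof}

Choose Hermitian metrics on $\mathcal Y_o$ and $\mathcal T$; no K\"ahler condition is needed. Let $A^{0,q}(\mathcal T)$ be the bundle of $(0,q)$-forms with values in $\mathcal T$, let $\bar\partial^*$ be the formal adjoint of $\bar\partial$, and let $\Box=\bar\partial\bar\partial^*+\bar\partial^*\bar\partial$. Hodge theory on the compact manifold $\mathcal Y_o$ says: $\ker\Box$ is a finite-dimensional space of smooth forms; if $H$ is the $L^2$-orthogonal projection onto it, there is a Green operator $\mathcal G$ with $\mathrm{id}=H+\Box\mathcal G$ and $\mathcal GH=0$, commuting with $\bar\partial$ and $\bar\partial^*$. By the Schauder estimates, $\mathcal G$ maps $C^{0,\gamma}$ boundedly to $C^{2,\gamma}$ for every $0<\gamma<1$; this gain of two derivatives is the reason for working in H\"older spaces. On sections of $\mathcal T$ we have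 $\Box=\bar\partial^*\bar\partial$, so the image of $H$ is $\ker\bar\partial=V$. Thus $\bar\partial^*\mathcal G:C^{0,\alpha}(A^{0,1}(\mathcal T))\to C^{1,\alpha}(\mathcal T)$ is bounded and
\begin{equation}\label{eq:hodge}
H+\bar\partial^*\mathcal G\bar\partial=\mathrm{id}\quad\text{on }C^{1,\alpha}(\mathcal T).
\end{equation}
For smooth sections this is $\mathrm{id}=H+\bar\partial^*\bar\partial\mathcal G$. A $C^{1,\alpha}$ section is a limit of smooth sections in $C^{1,\gamma}$ for $0<\gamma<\alpha$, and both sides of \eqref{eq:hodge} are continuous on $C^{1,\gamma}$, so the identity extends.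

Finally, an arbitrary intersection of analytic subsets of a finite-dimensional complex manifold is analytic, because a decreasing family of analytic sets is locally stationary.

\subsection{Proof of Proposition~\ref{prop:model}}

\medskip\noindent\textbf{Step 1: maps as sections.}
Let $\mathcal B=\{\xi\in C^{1,\alpha}(\mathcal T):\sup|\xi|<\varepsilon\}$, an open set. For $(s,\xi)\in B\times\mathcal B$ put
\[
u_{s,\xi}(y)=\Psi(f_0(y),s,\xi(y)),\qquad f_{s,\xi}=u_{s,\xi}\circ\tau_s^{-1}:\mathcal Y_s\to\mathcal X_s .
\]
Then $u_{o,0}=f_0$. Conversely, let $\mathcal N_1$ be the set of $u\in C^2(\mathcal Y_o,\mathcal X)$ with $(f_0(y),u(y))\in\Omega$ for all $y$. For $u\in\mathcal N_1$ let $\xi[u](y)$ be the $\xi$-component of $\Psi_{f_0(y)}^{-1}(u(y))$. By (T1) and Lemma~\ref{lem:charts}(iii), $\mathcal N_1$ is open and $u\mapsto\xi[u]$ is continuous in $C^2$, hence a continuous map $\mathcal N_1\to\mathcal B$. The other component of $\Psi_{f_0(y)}^{-1}(u(y))$ is $\pi(u(y))$. So if $u\in\mathcal N_1$ has values in $\mathcal X_s$, then $u=u_{s,\xi[u]}$; and if $u_{s,\xi}$ is $C^2$, then $u_{s,\xi}\in\mathcal N_1$ and $\xi[u_{s,\xi}]=\xi$.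

\medskip\noindent\textbf{Step 2: the complex structures of the fibers of $\mathcal Y$.}
The map $f_{s,\xi}$ is holomorphic if and only if $u_{s,\xi}$ is holomorphic for the complex structure $J_s$ on $\mathcal Y_o$ pulled back from $\mathcal Y_s$ by $\tau_s$. We describe $J_s$ by its $(0,1)$-vectors. Let $w=(w_1,\dots,w_m)$ be holomorphic functions on an open subset of $\mathcal Y$ that restrict to coordinates on the fibers, and let $w^s=w(\tau(\cdot,s))$. These are local coordinates for $J_s$, so the $(0,1)$-vectors of $J_s$ are the complex tangent vectors annihilated by $dw^s$. Let $\partial,\bar\partial$ refer to the structure $J_o$ of $\mathcal Y_o$. At $s=o$, $\partial w^o:T^{1,0}\mathcal Y_o\to\mathbb C^m$ is invertible and $\bar\partial w^o=0$. By compactness of $\mathcal Y_o$, which is covered by finitely many such charts, we may shrink $B$ so that $\partial w^s$ is invertible for all $s\in B$. A vector $\bar v+v'$ with $\bar v\in T^{0,1}\mathcal Y_o$, $v'\in T^{1,0}\mathcal Y_o$ is annihilated by $dw^s$ if and only if $\bar\partial w^s(\bar v)+\partial w^s(v')=0$. So the $(0,1)$-space of $J_s$ is $\{\bar v+\varphi(s)\bar v\}$,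 where
\[
\varphi(s)=-(\partial w^s)^{-1}\,\bar\partial w^s:\ T^{0,1}\mathcal Y_o\to T^{1,0}\mathcal Y_o,\qquad\varphi(o)=0 .
\]
Because $\tau$ is holomorphic in $s$, the function $w^s(y)$ is smooth in $(y,s)$ and holomorphic in $s$. The operator $\partial_{\bar s}$ commutes with derivatives in $y$ and $\bar y$, so these derivatives of $w^s$ are holomorphic in $s$ as well. Hence $\varphi$ is smooth in $(y,s)$ and holomorphic in $s$.

\medskip\noindent\textbf{Step 3: the equation.}
A $C^1$ map between complex manifolds is holomorphic if and only if its complexified differential maps $(0,1)$-vectors to $(0,1)$-vectors. So $f_{s,\xi}$ is holomorphic if and only if $[du_{s,\xi}(\bar v+\varphi(s)\bar v)]^{1,0}=0$ for all $\bar v$. This vector lies in $T^{1,0}\mathcal X_s$ at $u_{s,\xi}(y)$, a space that varies with $(s,\xi)$. We transport it to the fixed space $\mathcal T_y$: by Lemma~\ref{lem:charts}(i),(ii), $\Psi(x,s,\cdot)$ is a biholomorphism onto an open subset of $\mathcal X_s$, so $\partial_\xi\Psi(f_0(y),s,\xi(y))$ is an isomorphism from $\mathcal T_y$ onto that space. Define, for $\bar v\in T_y^{0,1}\mathcal Y_o$,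
\[
F(s,\xi)(\bar v)=\big(\partial_\xi\Psi(f_0(y),s,\xi(y))\big)^{-1}\big[du_{s,\xi}(\bar v+\varphi(s)\bar v)\big]^{1,0}\in\mathcal T_y .
\]
Then $F(s,\xi)$ is a section of $A^{0,1}(\mathcal T)$, and $f_{s,\xi}$ is holomorphic if and only if $F(s,\xi)=0$.

We compute $F$ locally. Each point of $\mathcal Y_o$ has a neighborhood $Q^+$ with holomorphic coordinates $y_1,\dots,y_m$ and a holomorphic frame of $\mathcal T$, such that for small $B$ and $\varepsilon$ all points $\Psi(f_0(y),s,\xi)$ with $y\in Q^+$ lie in an open subset of $\mathcal X$ carrying holomorphic functions $g=(g_1,\dots,g_m)$ that restrict to coordinates on the fibers. Choose finitely many closed coordinate balls $Q\subset Q^+$ whose interiors cover $\mathcal Y_o$, decrease $B$ and $\varepsilon$ so that they serve for all of them, and use these balls to define the H\"older norms. On $Q^+$ regard $\xi$ as a $\mathbb C^m$-valued variable and set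
\[
G(y,s,\xi)=g\big(\Psi(f_0(y),s,\xi)\big),
\]
which is smooth, and holomorphic in $(s,\xi)$. In the coordinates $g$, the isomorphism $\partial_\xi\Psi$ is the invertible matrix $G_\xi$, and $[du(X)]^{1,0}=d(g\circ u)(X)$ for a complex tangent vector $X$. Write $\varphi(s)\partial_{\bar y_j}=\sum_k\varphi_{jk}\partial_{y_k}$ and $X_j=\partial_{\bar y_j}+\sum_k\varphi_{jk}\partial_{y_k}$. Since $g\circ u_{s,\xi}=G(y,s,\xi(y))$ and $G_{\bar\xi}=0$, the chain rule gives $X_j(g\circ u_{s,\xi})=G_{\bar y_j}+\sum_k\varphi_{jk}G_{y_k}+G_\xi\,X_j\xi$. Therefore
\begin{equation}\label{eq:F}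
F(s,\xi)(\partial_{\bar y_j})=\partial_{\bar y_j}\xi+\sum_k\varphi_{jk}(y,s)\,\partial_{y_k}\xi+c_j(y,s,\xi(y)),\qquad c_j=G_\xi^{-1}\Big(G_{\bar y_j}+\sum_k\varphi_{jk}G_{y_k}\Big),
\end{equation}
and $c_j$ is smooth in $(y,s,\xi)$ and holomorphic in $(s,\xi)$.

\medskip\noindent\textbf{Step 4: $F:B\times\mathcal B\to C^{0,\alpha}(A^{0,1}(\mathcal T))$ is holomorphic.}
The target is a closed subspace of a finite product of spaces $C^{0,\alpha}(Q)$, so it suffices to treat the terms of \eqref{eq:F} on one ball $Q$. The maps $\xi\mapsto\partial_{\bar y_j}\xi$ and $\xi\mapsto\partial_{y_k}\xi$ are continuous and linear from $C^{1,\alpha}$ to $C^{0,\alpha}$. The map that sends $(s,\xi)$ to the function $y\mapsto(s,\xi(y))$ in $C^{0,\alpha}(Q,\mathbb C^{n+m})$ is continuous and linear, so Lemma~\ref{lem:comp} shows that $(s,\xi)\mapsto c_j(\cdot,s,\xi(\cdot))$ and $s\mapsto\varphi_{jk}(\cdot,s)$ are holomorphic. The products $\varphi_{jk}\,\partial_{y_k}\xi$ are holomorphic because multiplication in $C^{0,\alpha}(Q)$ is continuous and bilinear.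

\medskip\noindent\textbf{Step 5: $F(o,0)=0$ and $D_\xi F(o,0)=\bar\partial$.}
The first equation holds because $f_{o,0}=f_0$ is holomorphic. In a holomorphic frame $\bar\partial\xi(\partial_{\bar y_j})=\partial_{\bar y_j}\xi$, and $\varphi(o)=0$, so by \eqref{eq:F} we must show that $\partial_\xi c_j(y,o,0)=0$, where $c_j(y,o,\xi)=G_\xi^{-1}G_{\bar y_j}$. By the product rule,
\[
\partial_{\xi_l}c_j(y,o,0)=\big(\partial_{\xi_l}G_\xi^{-1}\big)\,G_{\bar y_j}(y,o,0)+G_\xi^{-1}\,\partial_{\bar y_j}\big(G_{\xi_l}(y,o,0)\big).
\]
The first term vanishes because $G(y,o,0)=g(f_0(y))$ is holomorphic in $y$. Since $\partial_\xi\Psi(x,o,0)=\mathrm{id}$, the matrix $G_\xi(y,o,0)$ represents $d(g|_{\mathcal X_o})_{f_0(y)}:\mathcal T_y\to\mathbb C^m$ in a holomorphic frame. It is holomorphic in $y$, so the second term vanishes too.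

\medskip\noindent\textbf{Step 6: reduction to finite dimensions.}
Define holomorphic maps on $B\times\mathcal B$ by
\[
\theta(s,\xi)=H\xi+\bar\partial^*\mathcal GF(s,\xi)\in C^{1,\alpha}(\mathcal T),\qquad\Theta(s,\xi)=(s,\theta(s,\xi)).
\]
The point of this definition is twofold: on solutions of $F=0$ the map $\theta$ takes values in $V$, and by Step~5 and \eqref{eq:hodge} we have $\Theta(o,0)=(o,0)$ and $D_\xi\theta(o,0)=H+\bar\partial^*\mathcal G\bar\partial=\mathrm{id}$. So $D\Theta(o,0)$ is block triangular with identities on the diagonal, hence invertible, and $\Theta$ is a biholomorphism from a neighborhood $O_0$ of $(o,0)$ onto an open set.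

We choose $O_0$ so small that $f_{s,\xi}$ is a $C^1$-diffeomorphism for all $(s,\xi)\in O_0$. This is possible: let $\kappa$ be the trivialization of $\mathcal X$ from Lemma~\ref{lem:triv}. By (T1), $(s,\xi)\mapsto\kappa_s^{-1}\circ u_{s,\xi}$ is a continuous map to $C^1(\mathcal Y_o,\mathcal X_o)$ near $(o,0)$, it sends $(o,0)$ to the diffeomorphism $f_0$, and (T4) applies.

Shrink $B$ and choose an open ball $O''$ around $0$ in $C^{1,\alpha}(\mathcal T)$ so that $B\times O''\subset\Theta(O_0)$. Let $O=O_0\cap\Theta^{-1}(B\times O'')$ and $V_0=V\cap O''$. For $(s,\eta)\in B\times V_0$ write $(\Theta|_O)^{-1}(s,\eta)=(s,\xi_{s,\eta})$; the map $(s,\eta)\mapsto\xi_{s,\eta}$ is holomorphic, and $\xi_{o,0}=0$. Define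
\[
A=\{(s,\eta)\in B\times V_0:\ F(s,\xi_{s,\eta})=0\},\qquad f_{(s,\eta)}=f_{s,\xi_{s,\eta}} .
\]
By the Hahn--Banach theorem, $A$ is the common zero set of the holomorphic functions $(s,\eta)\mapsto\ell(F(s,\xi_{s,\eta}))$, where $\ell$ runs over the continuous linear functionals on $C^{0,\alpha}(A^{0,1}(\mathcal T))$. So $A$ is analytic, and $(o,0)\in A$ by Step~5. For $a\in A$ the map $f_a$ is a holomorphic $C^1$-diffeomorphism, hence a biholomorphism. If $(s,\xi)\in O$ and $F(s,\xi)=0$, then $\theta(s,\xi)=H\xi$ lies in $V\cap O''=V_0$, and therefore
\begin{equation}\label{eq:key}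
\xi=\xi_{s,H\xi}\qquad\text{and}\qquad(s,H\xi)\in A .
\end{equation}

\medskip\noindent\textbf{Step 7: proof of (a).}
Let $\mathcal N=\{(s,u)\in B\times\mathcal N_1:\ (s,\xi[u])\in O\}$ and $\beta(s,u)=H\xi[u]$. By Step~1, $\mathcal N$ is open, $\beta$ is continuous, and $(o,f_0)\in\mathcal N$ since $\xi[f_0]=0$. Let $f:\mathcal Y_s\to\mathcal X_s$ be biholomorphic with $(s,u)\in\mathcal N$, $u=f\circ\tau_s$. Then $u=u_{s,\xi[u]}$, so $f=f_{s,\xi[u]}$ and $F(s,\xi[u])=0$, and \eqref{eq:key} gives $a=(s,\beta(s,u))\in A$ and $f=f_a$. Now let $a=(s,\eta)\in A$. The map $u=f_a\circ\tau_s=u_{s,\xi_{s,\eta}}$ is smooth because $f_a$ is holomorphic, so $u\in\mathcal N_1$ and $\xi[u]=\xi_{s,\eta}$. Thus $(s,u)\in\mathcal N$, and $\eta=\theta(s,\xi_{s,\eta})=H\xi_{s,\eta}=\beta(s,u)$.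

\medskip\noindent\textbf{Step 8: proof of (b).}
Write $\sigma(s)=(s,\eta(s))$ and $\xi_s=\xi_{s,\eta(s)}$. The map $s\mapsto\xi_s$ from $D$ to $C^{1,\alpha}(\mathcal T)$ is holomorphic. In particular $s\mapsto\xi_s$ is continuous in $C^1$ and its $s$-derivatives are continuous in $C^0$, so all first partial derivatives of $(y,s)\mapsto\xi_s(y)$ are jointly continuous. This function is therefore $C^1$, and it is holomorphic in $s$ for fixed $y$. The map $\Phi:\mathcal Y_D\to\mathcal X_D$ in (b) is given by
\[
\Phi(\tau(y,s))=\Psi(f_0(y),s,\xi_s(y)),
\]
so it is $C^1$. It is holomorphic on each fiber $\mathcal Y_s$, where it equals $f_{\sigma(s)}$. For fixed $y$, the set $\tau(\{y\}\times D)$ is the image of a holomorphic section of $\pi'$, hence a complex submanifold with holomorphic coordinate $s$, and $\Phi$ is holomorphic on it because $\Psi$ is holomorphic in $(s,\xi)$. At each point of $\mathcal Y_D$ the tangent space is the direct sum of the complex subspaces tangent to the fiber and to this section. So $d\Phi$ is $\mathbb C$-linear and $\Phi$ is holomorphic. It commutes with the projections to $D$ and is biholomorphic on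 each fiber. Hence it is bijective, and $d\Phi$ is invertible because it is invertible on vertical vectors and induces the identity on $TD$. So $\Phi$ is biholomorphic. This completes the proof of Proposition~\ref{prop:model}. \hfill$\square$

\begin{example}\label{ex:ellmodel}
We compute $A$ in Example~\ref{ex:elliptic} at a point $o$ with $\omega(o)=\omega'(o)=\omega_0$ and $f_0=\mathrm{id}$. Let $\mu=(\omega-\omega_0)/(\omega_0-\bar\omega_0)$ and define $\mu'$ in the same way with $\omega'$. The real-linear map $y\mapsto y+\mu'(s)(y-\bar y)$ fixes $1$ and sends $\omega_0$ to $\omega'(s)$, so it defines a trivialization $\tau$ of $\mathcal Y$ that is holomorphic in $s$, and $\Psi(x,s,\xi)=x+\mu(s)(x-\bar x)+\xi$ has the properties of Lemma~\ref{lem:charts}. Then $w^s=(1+\mu')y-\mu'\bar y$, so $\varphi=\mu'/(1+\mu')$. Also $G_\xi=1$, $G_y=1+\mu$, $G_{\bar y}=-\mu$, and \eqref{eq:F} reads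
\[
F(s,\xi)(\partial_{\bar y})=\partial_{\bar y}\xi+\frac{\mu'}{1+\mu'}\,\partial_y\xi+\frac{\mu'-\mu}{1+\mu'} .
\]
Here $V=\mathbb C$ consists of the constant vector fields. For $\eta\in V$ the form $F(s,\eta)$ has constant coefficient, so it is harmonic for the flat metrics and is killed by $\mathcal G$. Thus $\theta(s,\eta)=\eta$ and $\xi_{s,\eta}=\eta$ near $(o,0)$, and $A=\{s\in B:\omega(s)=\omega'(s)\}\times V_0$. The first factor is $S_\gamma\cap B$ for $\gamma=1$, and the second parametrizes small translations.
\end{example}

\section{Countable covering and stratification by rank}\label{sec:thin}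

We first cut an analytic set into manifolds on which a given map has constant rank. Recall that the set $\operatorname{Sing}A$ of points at which an analytic subset $A$ of a complex manifold $Q$ is not a complex submanifold is analytic, with $\dim\operatorname{Sing}A<\dim A$ if $A\neq\emptyset$, and that a proper analytic subset of a connected complex manifold $R$ has dimension less than $\dim R$.

\begin{lemma}\label{lem:strat}
Let $A$ be an analytic subset of a second countable complex manifold $Q$ with $\dim A\le d<\infty$, and let $q:Q\to\mathbb C^n$ be holomorphic. Then $A$ is a countable union of locally closed complex submanifolds $C_i$ of $Q$ such that $q|_{C_i}$ has constant rank.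
\end{lemma}

\begin{proof}
We use induction on $d$, for all $Q$ and $q$ at once, starting from $d=-1$, where $A=\emptyset$. The set $\operatorname{Sing}A$ is analytic in $Q$ of dimension at most $d-1$, so it is covered by induction. The set $A\setminus\operatorname{Sing}A$ is a complex manifold, locally closed in $Q$ and second countable, so it has countably many connected components $R$, each a locally closed submanifold of dimension at most $d$. Let $r$ be the maximal rank of $q|_R$, and let $R^\circ\subset R$ be the set where it is attained. Its complement is locally the common zero set of the $r\times r$ minors of the Jacobian matrix, so $R\setminus R^\circ$ is a proper analytic subset of the connected manifold $R$, and $R^\circ$ is open in $R$. We take $R^\circ$ as one of the $C_i$. The set $R\setminus R^\circ$ has dimension at most $d-1$ and is covered by induction, applied with $R$ in place of $Q$; a locally closed submanifold of $R$ is a locally closed submanifold of $Q$.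
\end{proof}

Each model of Proposition~\ref{prop:model} sees only the isomorphisms close to one $f_0$, and there are in general uncountably many pairs $(o,f_0)$. To pass to countably many models we need a second countable topology on the set of all pairs in which each model describes an open set. This is why Proposition~\ref{prop:model}(a) is stated in the $C^2$ topology, which is separable, rather than in the H\"older topology used for its proof.

\begin{proof}[Proof of Theorem~\ref{thm:thin}]
Fix $o\in S$. By Lemma~\ref{lem:triv} there is a coordinate ball $B\ni o$ over which both families have smooth trivializations; let $\tau:\mathcal Y_o\times B\to\mathcal Y_B$ be that of $\mathcal Y$. Let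
\[
\mathcal I=\{(s,f):\ s\in B,\ f:\mathcal Y_s\to\mathcal X_s\text{ biholomorphic}\},
\]
with the topology induced by the injection $(s,f)\mapsto(s,f\circ\tau_s)$ into $B\times C^2(\mathcal Y_o,\mathcal X_B)$. The manifold $\mathcal X_B$ is diffeomorphic to $\mathcal X_o\times B$ with $\mathcal X_o$ compact, so it embeds in some $\mathbb R^r$. By (T5), $\mathcal I$ is a subspace of a separable metric space. It is therefore second countable, and every open cover of $\mathcal I$ has a countable subcover.

Let $m=(s_1,f_1)\in\mathcal I$. Apply Proposition~\ref{prop:model} at the point $s_1$ to $f_1$, with a trivialization $\tau^1:\mathcal Y_{s_1}\times B_m\to\mathcal Y_{B_m}$ that is holomorphic in $s$ and with $B_m\subset B$. We obtain an analytic set $A_m\subset B_m\times V_{0,m}$ with projection $p$ to $B_m$ and an open set $\mathcal N_m\ni(s_1,f_1)$. The model uses $\tau^1$, while the topology of $\mathcal I$ uses $\tau$; they are related by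
\[
f\circ\tau^1_s=(f\circ\tau_s)\circ(\tau_s^{-1}\circ\tau^1_s).
\]
The maps $\tau_s^{-1}\circ\tau_s^1:\mathcal Y_{s_1}\to\mathcal Y_o$ depend smoothly on $s\in B_m$, so by (T2) and (T3) the map $(s,f)\mapsto(s,f\circ\tau^1_s)$ is continuous on the open subset $\{s\in B_m\}$ of $\mathcal I$. It sends $m$ to $(s_1,f_1)$ because $\tau^1_{s_1}=\mathrm{id}$. So the preimage $N_m$ of $\mathcal N_m$ is an open neighborhood of $m$ in $\mathcal I$, and by Proposition~\ref{prop:model}(a) every $(s,f)\in N_m$ has $s\in p(A_m)$. Choose countably many $m_j$ with $\mathcal I=\bigcup_jN_{m_j}$. Every $s\in E\cap B$ is the first component of a point of $\mathcal I$, so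
\[
E\cap B\subset\bigcup_jp(A_{m_j}).
\]
By Lemma~\ref{lem:strat}, $A_{m_j}=\bigcup_iC_{ji}$ with $p|_{C_{ji}}$ of constant rank $r_{ji}\le n$.

Suppose $r_{ji}=n$. Then $p|_{C_{ji}}$ is a holomorphic submersion to $B_{m_j}$, so through each point $a\in C_{ji}$ there is a holomorphic section $\sigma$ of $p$, defined on an open neighborhood $D$ of $p(a)$, with values in $C_{ji}\subset A_{m_j}$. By Proposition~\ref{prop:model}(b) the families are isomorphic over $D$. Thus $p(C_{ji})\subset\mathrm{Loc}$.

Suppose $r_{ji}<n$. By the constant rank theorem, each point of $C_{ji}$ has a neighborhood in $C_{ji}$ whose image under $p$ lies in an embedded complex submanifold of $B$ of dimension $r_{ji}$. Countably many such neighborhoods cover the second countable space $C_{ji}$, so $p(C_{ji})$ is thin.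

Hence $(E\setminus\mathrm{Loc})\cap B$ is contained in the union of the countably many thin sets $p(C_{ji})$ with $r_{ji}<n$, and it is thin.

It remains to prove the equivalences. (1) implies (2) because $\mathrm{Loc}\cap W$ is open and contained in $E\cap W$. (2) implies (3) and (4) because a nonempty open set has positive measure and, by the Baire category theorem, is non-meager. Each of (3) and (4) implies (5) because thin sets are meager and have measure $0$. Finally, suppose that (1) fails. Cover the second countable set $W$ by countably many balls $B$ as above. Then $E\cap W=(E\setminus\mathrm{Loc})\cap W$ is contained in a countable union of thin sets, so (5) fails.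
\end{proof}

\begin{remark}\label{rem:hyp}
The submersion hypothesis enters through the charts $(z_i,\pi)$ of Lemma~\ref{lem:charts}. Properness gives the trivializations, and compactness of the fibers gives the uniform radius $\varepsilon$, Hodge theory with $\dim V<\infty$, and the separability of $C^2(\mathcal Y_o,\mathbb R^r)$. The dimension of the fibers of $A\to B$, which is what $h^0$ controls, plays no role: the stratification by rank absorbs its jumps, as in Example~\ref{ex:jump}.
\end{remark}

\section{Families with constant $h^0$}\label{sec:const}

In Example~\ref{ex:ellmodel} the model $A$ is a product of an analytic subset of $B$ with $V_0$. We show that this always happens when $h^0(T_{\mathcal Y_s})$ is constant. The reason is a dimension count: a nonempty fiber of $A\to B$ contains a $d$-dimensional family of compositions with automorphisms of $\mathcal Y_s$, where $d=h^0(T_{\mathcal Y_s})$, and it sits in $V_0$, whose dimension is $h^0(T_{\mathcal Y_o})$.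

For a holomorphic vector field $v$ on a compact complex manifold $Y$, let $\exp(v)\in\operatorname{Aut}(Y)$ be the time-one map of its flow. The map $(v,y)\mapsto\exp(v)(y)$ is smooth, by smooth dependence of solutions of ordinary differential equations on parameters. The map $v\mapsto\exp(v)$ is injective near $0$. This is part of the theorem of Bochner and Montgomery, and it can be seen directly: since $H^0(Y,T_Y)$ is finite-dimensional, there are points $y_1,\dots,y_N$ such that $v\mapsto(v(y_1),\dots,v(y_N))$ is injective; this linear map is the differential at $0$ of $v\mapsto(\exp(v)(y_1),\dots,\exp(v)(y_N))$, which is therefore an immersion at $0$ and injective near $0$.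

\begin{proof}[Proof of Theorem~\ref{thm:const}]
Apply Proposition~\ref{prop:model} at $(o,f_0)$, and let $d$ be the constant value of $h^0(T_{\mathcal Y_s})$, so that $\dim V=d$. For $s\in B$ let $A_s=\{\eta\in V_0:(s,\eta)\in A\}$, a closed subset of $V_0$.

We claim that $A_s$ is open. Let $\eta\in A_s$ and $f=f_{(s,\eta)}$. For $v\in H^0(\mathcal Y_s,T_{\mathcal Y_s})\cong\mathbb C^d$ put $f^v=f\circ\exp(v)$. By (T3), $v\mapsto f^v\circ\tau_s$ is continuous in $C^2$. Since $(s,f\circ\tau_s)$ lies in the open set $\mathcal N$, so does $(s,f^v\circ\tau_s)$ for $v$ in a neighborhood of $0$, on which we may also assume that $\exp$ is injective. By Proposition~\ref{prop:model}(a), $\eta(v)=\beta(s,f^v\circ\tau_s)$ is continuous in $v$, lies in $A_s$, and satisfies $\eta(0)=\eta$ and $f^v=f_{(s,\eta(v))}$. The last equation shows that $v\mapsto\eta(v)$ is injective: $\eta(v)=\eta(v')$ gives $f^v=f^{v'}$, so $\exp(v)=\exp(v')$ and $v=v'$. By invariance of domain, a continuous injective map from an open subset of $\mathbb R^{2d}$ to $\mathbb R^{2d}$ is open. This is where the hypothesis is used: source and target both have complex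 dimension $d$. So $A_s$ contains a neighborhood of $\eta$.

The ball $V_0$ is connected, so $A_s$ is $\emptyset$ or $V_0$. Hence $A=B_{f_0}\times V_0$ with $B_{f_0}=\{s\in B:(s,0)\in A\}$, an analytic subset of the ball $B$ that contains $o$. Property (i) holds because of the maps $f_{(s,0)}$. For (ii), $(s_k,f_k\circ\tau_{s_k})\to(o,f_0)$, so these pairs lie in $\mathcal N$ for $k\gg0$, and then $s_k\in p(A)=B_{f_0}$. Property (iii) is Proposition~\ref{prop:model}(b) with $\sigma(s)=(s,0)$.

For the last assertion, let first $g$ be an isomorphism over a neighborhood $E'$ of $o$. Put $f_s=g|_{\mathcal Y_s}$ and $f_0=g|_{\mathcal Y_o}$. The germ of $E'$ lies in no proper analytic germ, and $f_s\circ\tau_s=g(\tau(\cdot,s))\to f_0$ by (T3). Conversely, let $f_0$, $E'$ and $f_s$ be given. If the germ of $E'$ at $o$ were not contained in that of $B_{f_0}$, there would be $s_k\in E'\setminus B_{f_0}$ with $s_k\to o$; then $s_k\neq o$ and the $f_{s_k}$ converge to $f_0$, contradicting (ii). So the germ of $B_{f_0}$ is not proper, that is, $B_{f_0}$ contains a neighborhood of $o$. An analytic subset with interior points of the connected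 manifold $B$ is all of $B$ by the identity theorem, and (iii) applies.
\end{proof}

\begin{remark}\label{rem:curve}
If $n=1$, the proper analytic germs at $o$ are $\emptyset$ and $\{o\}$. So over a curve, with $h^0$ constant, $o\in\mathrm{Loc}$ as soon as there is one sequence $s_k\to o$ of distinct points with biholomorphisms $f_k:\mathcal Y_{s_k}\to\mathcal X_{s_k}$ converging to a biholomorphism $f_0$.
\end{remark}

\begin{remark}\label{rem:needed}
The hypothesis on $h^0$ cannot be removed from Theorem~\ref{thm:const}. In Example~\ref{ex:jump} let $o=0$, $f_0=\mathrm{id}$ and $E'=\{(a,b):0<|a|<1,\ |b-a|<|a|^2\}$. This set is open and has $o$ in its closure, so its germ lies in no proper analytic germ. For $s=(a,b)\in E'$ let $f_s$ be the action of $\lambda=b/a$, which satisfies $|\lambda-1|<|a|$. If $\tau$ is a smooth trivialization of $\mathcal M$ at $0$, then $\lambda\cdot\tau(y,a)$ is smooth in $(y,a,\lambda)$ and equals $y$ for $(a,\lambda)=(0,1)$, so $f_s$ converges to $f_0$ as $s\to o$ by (T3). Yet $o\notin\mathrm{Loc}$.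
\end{remark}

\section{Blowing up two sections in different orders}\label{sec:blowup}

We prove Theorem~\ref{thm:sharp}(a). By Remark~\ref{rem:curve}, an example over a disc must have isomorphisms $\mathcal Y_t\to\mathcal X_t$ that fail to converge as $t\to0$, although the central fibers are isomorphic. We blow up two points of a fixed surface $Z$ that collide at $t=0$, in the two possible orders. The surface $Z$ is chosen so rigid that the only isomorphism for small $t\ne0$ is the evident one, and we then show that it does not extend.

Recall that if $(x_1,x_2,t)$ are local coordinates on a threefold and $\Sigma=\{x_1=x_2=0\}$, the blow-up along $\Sigma$ is locally $\{(x_1,x_2,t,[a_1:a_2]):x_1a_2=x_2a_1\}$. It is an isomorphism outside $\Sigma$, the preimage of $\Sigma$ (the exceptional divisor) is a $\mathbb P^1$-bundle over $\Sigma$, and $(x_1,v,t)$ with $x_2=x_1v$ are coordinates on the part $a_1\neq0$. The strict transform of a subset is the closure of the preimage of its part outside $\Sigma$. If $\Sigma$ is a section of a smooth family of surfaces over a disc with coordinate $t$, such coordinates exist near each point of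 $\Sigma$, and in them the blow-up is the product of the blow-up of the origin in the $(x_1,x_2)$-plane with the disc. So the blow-up is again a smooth family, and its fibers are the blow-ups of the fibers at the points of the section.

\medskip\noindent\textbf{The surface.}
Let $Z=C_1\times C_2$ with $C_1,C_2$ compact Riemann surfaces of genus at least $2$. We use three properties. First, $H^0(Z,T_Z)=0$: the component of a vector field along $C_i$ restricts on each copy of $C_i$ to a section of the line bundle $T_{C_i}$ of negative degree. Second, every holomorphic map $\mathbb P^1\to Z$ is constant, because every holomorphic map $\mathbb P^1\to C_i$ lifts to the universal cover, a disc. Third, $\operatorname{Aut}(Z)$ is finite, since $K_Z$ is ample \cite{Kob}. The fixed point sets of the finitely many $\alpha\in\operatorname{Aut}(Z)\setminus\{1\}$ are proper analytic subsets of the connected surface $Z$, so there is a point $p\in Z$ outside all of them. Let $(z,w)$ be local coordinates centered at $p$.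

\medskip\noindent\textbf{The families.}
Let $\Delta$ be a small disc with coordinate $t$, let $\Delta^*=\Delta\setminus\{0\}$ and $\mathcal Z=Z\times\Delta$. Consider the sections
\[
\Sigma_1=\{z=0,\ w=0\},\qquad\Sigma_2=\{z=t,\ w=0\},
\]
given by $p_1(t)=p$ and $p_2(t)=(t,0)$. They meet only at $(p,0)$. Put $\zeta=z-t$. In the chart $(z,v,t)$, $w=zv$, of $\mathrm{Bl}_{\Sigma_1}\mathcal Z$, the points of $\Sigma_2$ with $t\neq0$ lift to $z=t$, $v=0$, so the strict transform of $\Sigma_2$ is the section $\Sigma_2'=\{z=t,\ v=0\}$. In the coordinates $(\zeta,w,t)$ we have $\Sigma_2=\{\zeta=w=0\}$ and $\Sigma_1=\{\zeta=-t,\ w=0\}$; so in the chart $(\zeta,v,t)$, $w=\zeta v$, of $\mathrm{Bl}_{\Sigma_2}\mathcal Z$, the strict transform of $\Sigma_1$ is the section $\Sigma_1'=\{\zeta=-t,\ v=0\}$. Let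
\[
\mathcal X=\mathrm{Bl}_{\Sigma_2'}\mathrm{Bl}_{\Sigma_1}\mathcal Z,\qquad\mathcal Y=\mathrm{Bl}_{\Sigma_1'}\mathrm{Bl}_{\Sigma_2}\mathcal Z ,
\]
smooth families over $\Delta$ with blow-down maps $b_{\mathcal X}:\mathcal X\to\mathcal Z$ and $b_{\mathcal Y}:\mathcal Y\to\mathcal Z$. We write $b_{\mathcal X,t}:\mathcal X_t\to Z$ and $b_{\mathcal Y,t}:\mathcal Y_t\to Z$ for their restrictions.

\medskip\noindent\textbf{Pointwise isomorphism and vector fields.}
Over $\Delta^*$ the two centers are disjoint, so the order of the blow-ups is irrelevant and $\mathcal X_{\Delta^*}\cong\mathcal Y_{\Delta^*}$ over $\mathcal Z$. Thus $\Delta^*\subset\mathrm{Loc}$. At $t=0$ we have $\zeta=z$, the two charts coincide, and both $\mathcal X_0$ and $\mathcal Y_0$ are the blow-up of $Z$ at $p$ followed by the blow-up at the point $z=v=0$ of the exceptional curve. In this surface the fiber over $p$ is the union of two distinct curves: the strict transform $\Gamma'$ of the first exceptional curve and the second exceptional curve $\Gamma''$. A holomorphic vector field on $\mathcal Y_t$ or $\mathcal X_t$ restricts to a vector field on the complement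 of at most two points of $Z$. By Hartogs' theorem it extends to $Z$, so it vanishes there, and hence on a dense open subset of the fiber. Thus $h^0(T_{\mathcal Y_t})=h^0(T_{\mathcal X_t})=0$.

\medskip\noindent\textbf{An isomorphism near $0$ commutes with the blow-down maps.}
Suppose that $g:\mathcal Y_D\to\mathcal X_D$ is an isomorphism over a disc $D\ni0$, and let $t\in D\setminus\{0\}$. The map $b_{\mathcal X,t}\circ g_t:\mathcal Y_t\to Z$ is constant on the two rational curves contracted by $b_{\mathcal Y,t}$. So $b_{\mathcal X,t}\circ g_t=\alpha_t\circ b_{\mathcal Y,t}$ for a continuous map $\alpha_t:Z\to Z$ that is holomorphic outside two points, hence holomorphic by Riemann's extension theorem. In the same way $b_{\mathcal Y,t}\circ g_t^{-1}=\alpha'_t\circ b_{\mathcal X,t}$. Then $\alpha_t\alpha_t'\,b_{\mathcal X,t}=b_{\mathcal X,t}$ and $\alpha'_t\alpha_t\,b_{\mathcal Y,t}=b_{\mathcal Y,t}$, and since the blow-down maps are surjective, $\alpha_t\in\operatorname{Aut}(Z)$. Now $g_t$ maps $b_{\mathcal Y,t}^{-1}(q)$ bijectively onto $b_{\mathcal X,t}^{-1}(\alpha_t(q))$, and these fibers are curves exactly over $p_1(t)$ and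 $p_2(t)$. So $\alpha_t(p)\in\{p,p_2(t)\}$. The finite set $\{\alpha(p):\alpha\in\operatorname{Aut}(Z)\setminus\{1\}\}$ does not contain $p$, and it does not contain $p_2(t)$ for small $t$, since $p_2(t)\to p$. Hence $\alpha_t=1$ for small $t\ne0$. After shrinking $D$ we have $b_{\mathcal X}\circ g=b_{\mathcal Y}$ over $D\setminus\{0\}$, and over $D$ by continuity.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[thin] (0,0.3) -- (3.4,1.5) node[right] {$\Gamma'$};
\draw[line width=1.8pt] (1.2,2) -- (2.6,0) node[right] {$\Gamma''$};
\node at (1.7,-0.7) {$D_{\mathcal Y}\cap\mathcal Y_0=\Gamma''$};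
\begin{scope}[xshift=6.5cm]
\draw[line width=1.8pt] (0,0.3) -- (3.4,1.5) node[right] {$\Gamma'$};
\draw[line width=1.8pt] (1.2,2) -- (2.6,0) node[right] {$\Gamma''$};
\node at (1.7,-0.7) {$D_{\mathcal X}\cap\mathcal X_0=\Gamma'\cup\Gamma''$};
\end{scope}
\end{tikzpicture}
\caption{The central fibers $\mathcal Y_0$ and $\mathcal X_0$ are the same surface, and the fiber of the blow-down over $p$ is a union of two rational curves $\Gamma'$ and $\Gamma''$. The thick lines show the limit, as $t\to0$, of the exceptional curve over $p$ in the fiber at $t$: it is $\Gamma''$ in $\mathcal Y$ (left) and $\Gamma'\cup\Gamma''$ in $\mathcal X$ (right).}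
\label{fig:limit}
\end{figure}

\medskip\noindent\textbf{The contradiction.}
Let $\Sigma_1^*$ be the part of $\Sigma_1$ over $D\setminus\{0\}$, and let $D_{\mathcal X}\subset\mathcal X_D$ and $D_{\mathcal Y}\subset\mathcal Y_D$ be the closures of $b_{\mathcal X}^{-1}(\Sigma_1^*)$ and $b_{\mathcal Y}^{-1}(\Sigma_1^*)$. Since $g$ is a homeomorphism with $b_{\mathcal X}\circ g=b_{\mathcal Y}$, we have $g(D_{\mathcal Y})=D_{\mathcal X}$, so $g_0$ maps $D_{\mathcal Y}\cap\mathcal Y_0$ onto $D_{\mathcal X}\cap\mathcal X_0$. We compute both sets (Figure~\ref{fig:limit}).

The preimage of $\Sigma_1^*$ in $\mathrm{Bl}_{\Sigma_2}\mathcal Z$ is the part of $\Sigma_1'$ over $D\setminus\{0\}$. So $D_{\mathcal Y}$ is the exceptional divisor of the last blow-up, a $\mathbb P^1$-bundle over $\Sigma_1'$, and $D_{\mathcal Y}\cap\mathcal Y_0=\Gamma''$.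

Let $D_1$ be the exceptional divisor of $\mathrm{Bl}_{\Sigma_1}\mathcal Z$, a $\mathbb P^1$-bundle over $\Sigma_1$. In the chart $w=zv$ use the coordinates $(\zeta,v,t)$ with $\zeta=z-t$. Then $D_1=\{\zeta=-t\}$ and $\Sigma_2'=\{\zeta=v=0\}$, and they meet only at the point $\zeta=v=t=0$. Every other point of $D_1\cap\{t=0\}$ is a limit of points of $D_1$ with $t\neq0$, and $\mathcal X\to\mathrm{Bl}_{\Sigma_1}\mathcal Z$ is an isomorphism near it; so the closed set $D_{\mathcal X}$ contains $\Gamma'$. Near the intersection point, $\mathcal X=\{(\zeta,v,t,[a_1:a_2]):\zeta a_2=va_1\}$, and the points of $D_1$ with $t\ne0$ lift to $(-t,v,t,[-t:v])$. As $(t,v)\to(0,0)$ with $t\neq0$, the points $[-t:v]$ accumulate at every point of $\mathbb P^1$, so $D_{\mathcal X}$ contains $\Gamma''$. Since $b_{\mathcal X}(D_{\mathcal X})\subset\Sigma_1$, we get $D_{\mathcal X}\cap\mathcal X_0=\Gamma'\cup\Gamma''$.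

Because $b_{\mathcal X,0}\circ g_0=b_{\mathcal Y,0}$, the map $g_0$ is a bijection from the fiber $\Gamma'\cup\Gamma''$ over $p$ in $\mathcal Y_0$ onto the fiber $\Gamma'\cup\Gamma''$ over $p$ in $\mathcal X_0$. It cannot map the proper subset $\Gamma''$ onto the whole fiber. So $0\notin\mathrm{Loc}$, and $\Delta\setminus\mathrm{Loc}=\{0\}$.

\medskip\noindent\textbf{Higher-dimensional base.}
For $n>1$ pull both families back by $\Delta^n\to\Delta$, $t\mapsto t_1$. The fibers are unchanged, and the isomorphism over $\Delta^*$ pulls back to one over $\{t_1\neq0\}$. An isomorphism near a point $(0,c_2,\dots,c_n)$ would restrict, on the slice $t_2=c_2,\dots,t_n=c_n$, to an isomorphism of the original families near $0$. So $S\setminus\mathrm{Loc}=\{t_1=0\}$, which proves Theorem~\ref{thm:sharp}(a). \hfill$\square$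

\section{Complex tori with a dense isomorphism class}\label{sec:tori}

We prove Theorem~\ref{thm:sharp}(b). If $\mathcal X$ is a constant family and $\mathcal Y$ is a family in which each isomorphism class occurs only countably often, then $E$ is countable and $\mathrm{Loc}$ is empty; the task is to make $E$ dense. Elliptic curves do not serve: for $S=\mathbb H$, $\omega'=\mathrm{id}$ and $\omega$ constant in Example~\ref{ex:elliptic}, $E$ is an orbit of $SL_2(\mathbb Z)$, which is discrete. For two-dimensional tori the stabilizer of a complex structure is non-compact, and dense orbits appear.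

\medskip\noindent\textbf{The families.}
For a complex structure $J$ on $\mathbb R^4$, that is, a linear map with $J^2=-1$, let $V_J^{0,1}\subset\mathbb C^4$ be its $(-i)$-eigenspace. The map $J\mapsto V_J^{0,1}$ identifies complex structures with the open set of planes $L\in\mathrm{Gr}(2,\mathbb C^4)$ such that $L\cap\bar L=0$. The orientation induced by $J$ is locally constant in $J$, so the set $\mathcal J$ of complex structures inducing a fixed orientation is open, a complex manifold of dimension $4$. Let $\mathcal Q\to\mathcal J$ be the holomorphic vector bundle with fiber $\mathbb C^4/V_J^{0,1}$. The composition $\mathbb R^4\to\mathbb C^4\to\mathbb C^4/V^{0,1}_J$ is injective because $\mathbb R^4\cap V_J^{0,1}=0$, so it is an $\mathbb R$-linear isomorphism. It turns $J$ into multiplication by $i$, since $Jx-ix\in V_J^{0,1}$ for $x\in\mathbb R^4$. Each vector of $\mathbb Z^4$ defines a holomorphic section of $\mathcal Q$, and $\mathbb Z^4$ acts on $\mathcal Q$ by translation by these sections. Under the diffeomorphism $\mathbb R^4\times\mathcal J\cong\mathcal Q$ this is the standard action on the first factor, so $\mathcal Y=\mathcal Q/\mathbb Z^4$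 is a complex manifold diffeomorphic to $(\mathbb R^4/\mathbb Z^4)\times\mathcal J$ over $\mathcal J$. Thus $\mathcal Y\to\mathcal J$ is a smooth family with fibers $T_J=(\mathbb R^4/\mathbb Z^4,J)$. The tangent bundle of $T_J$ is trivial of rank $2$, so $h^0(T_{\mathcal Y_J})=2$ for all $J$. Let $\mathcal X=T_{J_0}\times\mathcal J$, where $J_0\in\mathcal J$ is chosen below.

\medskip\noindent\textbf{The set $E$.}
A biholomorphism of complex tori is the composition of a translation with a group isomorphism induced by a complex-linear map of the universal covers. So $T_{J_0}\cong T_J$ if and only if $J=\gamma J_0\gamma^{-1}$ for some $\gamma\in GL_4(\mathbb Z)$. Such a $\gamma$ is complex-linear from $(\mathbb R^4,J_0)$ to $(\mathbb R^4,J)$, so it carries the orientation of $J_0$ to that of $J$; these agree, so $\det\gamma=1$. Hence $E$ is the orbit of $J_0$ under $SL_4(\mathbb Z)$ acting by conjugation. It is countable, so the open subset $\mathrm{Loc}$ of $E$ is empty.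

\medskip\noindent\textbf{A dense orbit.}
The group $G=SL_4(\mathbb R)$ acts smoothly on $\mathcal J$ by conjugation. The action is transitive: any $J,J'\in\mathcal J$ are conjugate by a complex-linear isomorphism $(\mathbb R^4,J)\to(\mathbb R^4,J')$, which has positive determinant and can be rescaled to determinant $1$. The stabilizer of a point is $P=SL_4(\mathbb R)\cap GL_2(\mathbb C)$, which is closed, and non-compact because it contains $\operatorname{diag}(r,r^{-1})\in GL_2(\mathbb C)$ for all $r>0$. So $\mathcal J$ is diffeomorphic to $G/P$. Moore's ergodicity theorem states that a lattice $\Lambda$ in a connected simple non-compact Lie group $G$ with finite center acts ergodically on $G/P$ for every closed non-compact subgroup $P$; that is, every $\Lambda$-invariant measurable subset of $G/P$ has measure zero or complement of measure zero. It applies to the lattice $\Lambda=SL_4(\mathbb Z)$ in $SL_4(\mathbb R)$. Let $(O_i)$ be a countable base of nonempty open subsets of $\mathcal J$. Each set $\Lambda\cdot O_i$ is open, nonempty and invariant, so its complement has measure zero. Hence $\bigcap_i\Lambda\cdot O_i$ has complement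 of measure zero and is nonempty. The orbit of a point $J_0$ of this intersection meets every $O_i$, so it is dense. With this $J_0$, the set $E$ is dense and $\mathrm{Loc}=\emptyset$, which proves Theorem~\ref{thm:sharp}(b). \hfill$\square$

\begin{thebibliography}{9}

\bibitem{Kob}
Kobayashi, \emph{Transformation Groups in Differential Geometry}.

\bibitem{Li}
Mu-Lin Li, \emph{Local isomorphisms for families of projective non-unruled manifolds}, arXiv:2605.04390 (2026).

\end{thebibliography}
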